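# Graphs that are choosable for every partition not below a given one

All graphs are finite. A partition $\mu=\{k_1,\dots,k_q\}$ of a positive integer is a multiset of positive integers with that sum; $|\mu|$ is the sum of its parts, and $\{1^q\}$ is the partition with $q$ parts equal to $1$. We write $[q]=\{1,\dots,q\}$. A graph has girth at least $g$ if it has no cycle of length less than $g$; in particular a forest has girth at least $g$ for every $g$.

## List assignments split by a partition

**Definition (assignments).** A $k$-assignment of $G$ gives each vertex $v$ a set $L(v)$ of $k$ permissible colors. The graph is $L$-colorable if it has a proper coloring $c$ with $c(v)\in L(v)$ for every $v$. Let $\mu=\{k_1,\dots,k_q\}$ be a partition of $k$. A $\mu$-assignment is a $k$-assignment $L$ whose color set $\bigcup_v L(v)$ can be partitioned as $C_1\cup\dots\cup C_q$ with $|L(v)\cap C_a|=k_a$ for each vertex $v$ and each $a$.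

*Example.* On a single edge $uv$ the lists $L(u)=\{a,1,2\}$ and $L(v)=\{b,2,3\}$ form a $\{1,2\}$-assignment, with $C_1=\{a,b\}$ and $C_2=\{1,2,3\}$. On four vertices, let the lists be the four $3$-subsets of $\{1,2,3,4\}$. This is a $3$-assignment but not a $\{1,2\}$-assignment: if $|C_1|=1$, the list that omits its element misses $C_1$; if $|C_1|\ge2$, some list contains two elements of $C_1$.

**Definition (choosability).** $G$ is $\mu$-choosable if it is $L$-colorable for each $\mu$-assignment $L$.

*Example.* For $\mu=\{k\}$ this is $k$-choosability. For $\mu=\{1^k\}$ it is equivalent to $k$-colorability. Indeed, if $G$ is $k$-colorable, color each vertex of the $i$-th color class with its unique permissible color in $C_i$. Conversely, the constant lists $\{1,\dots,k\}$ with $C_i=\{i\}$ form a $\{1^k\}$-assignment. So more parts give more help to the person who colors.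

**Definition (the order).** Let $\mu=\{k_1,\dots,k_q\}$ and $\lambda=\{m_1,\dots,m_r\}$ be partitions, of possibly different integers. Write $\mu\le\lambda$ if $|\lambda|\ge|\mu|$ and there is a partition $\lambda''=\{k''_1,\dots,k''_q\}$ of $|\lambda|$ with $k''_a\ge k_a$ for all $a$ such that $\lambda$ is a refinement of $\lambda''$, that is, $\lambda$ arises by splitting the parts of $\lambda''$.

It helps to read this as filling bins. There are $q$ bins, bin $a$ with threshold $k_a$, and $r$ items of sizes $m_1,\dots,m_r$. A refinement is a way to group the items, so
$$\mu\le\lambda\iff\text{there is } h:[r]\to[q]\text{ with }\sum_{j:\,h(j)=a}m_j\ge k_a\text{ for every }a\in[q].\tag{1}$$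
From left to right, let $h$ send each part of $\lambda$ to the part of $\lambda''$ that it comes from. From right to left, put $k''_a=\sum_{h(j)=a}m_j$; these are positive, they sum to $|\lambda|$, and $|\lambda|\ge|\mu|$ follows by adding up. In words: $\mu\le\lambda$ means that the items of $\lambda$ can be thrown into the bins of $\mu$ so that every bin reaches its threshold.

*Example.* $\{2\}\le\{1,1\}$, since both items go into the one bin. But $\{1,1\}\not\le\{2\}$, since one item cannot serve two bins. Also $\{1,2\}\le\{1,3\}$, while $\{2,2\}\not\le\{1,3\}$: to serve both bins each must get exactly one item, and the item of size $1$ is too small.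

It is known that $\mu\le\lambda$ if and only if every $\mu$-choosable graph is $\lambda$-choosable. We use only one direction, and it has a short proof.

**Lemma 1.** If $\mu\le\lambda$, then every $\mu$-choosable graph is $\lambda$-choosable.

*Proof.* Take $h$ as in (1). Let $L$ be a $\lambda$-assignment of a $\mu$-choosable graph $G$, with color partition $C_1\cup\dots\cup C_r$. Put $D_a=\bigcup_{h(j)=a}C_j$. Then $|L(v)\cap D_a|=\sum_{h(j)=a}m_j\ge k_a$, so we may choose $L'(v)\subseteq L(v)$ with $|L'(v)\cap D_a|=k_a$ for each $a$. Now $L'$ is a $\mu$-assignment, and an $L'$-coloring is an $L$-coloring. $\square$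

## Degenerate partitions of the vertex set

Recall that a graph is $d$-degenerate if its vertices can be ordered so that each has at most $d$ earlier neighbors. Coloring greedily in that order works from any lists of size $d+1$. The $0$-degenerate graphs are the edgeless ones and the $1$-degenerate graphs are the forests; the graph without vertices counts as $d$-degenerate for every $d\ge 0$.

**Definition (degenerate partition).** Let $\mu=\{k_1,\dots,k_q\}$. A $\mu$-degenerate partition of $G$ is a partition $V(G)=V_1\cup\dots\cup V_q$, empty parts allowed, with each $G[V_a]$ being $(k_a-1)$-degenerate.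

*Example.* The $5$-cycle has a $\{1,2\}$-degenerate partition: $V_1$ is one vertex and $V_2$ is the path formed by the other four. A $\{k\}$-degenerate partition says that $G$ is $(k-1)$-degenerate, and a $\{1^q\}$-degenerate partition is a proper $q$-coloring.

**Lemma 2.** A graph with a $\mu$-degenerate partition is $\mu$-choosable.

*Proof.* Given a $\mu$-assignment with color partition $C_1\cup\dots\cup C_q$, color $G[V_a]$ greedily from the lists $L(v)\cap C_a$, which have size $k_a$. Vertices in different parts get different colors, since the $C_a$ are disjoint. $\square$

The next lemma says that degenerate partitions also move up along the order.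

**Lemma 3.** If $\mu'\le\mu$ and $G$ has a $\mu'$-degenerate partition, then $G$ has a $\mu$-degenerate partition.

*Proof.* Let $\mu'=\{k_1,\dots,k_q\}$, let $\{k''_1,\dots,k''_q\}$ witness $\mu'\le\mu$, and let $V_1,\dots,V_q$ be a $\mu'$-degenerate partition. Since $k''_a\ge k_a$, each $G[V_a]$ is $(k''_a-1)$-degenerate. Say $\mu$ splits $k''_a$ into $b_1+\dots+b_s$. Process $V_a$ in an order in which each vertex has at most $k''_a-1$ earlier neighbors in $V_a$. Put each vertex into a class $\ell\in[s]$ that contains at most $b_\ell-1$ of its earlier neighbors. Such a class exists, since otherwise the vertex would have at least $\sum_\ell b_\ell=k''_a$ earlier neighbors in $V_a$. Class $\ell$ then induces a $(b_\ell-1)$-degenerate graph. Doing this for every $a$ gives a $\mu$-degenerate partition. $\square$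

## Choosable for many partitions, not choosable for one

By Lemma 1, if some $\lambda_i\le\lambda$, then a $\lambda_i$-choosable graph is automatically $\lambda$-choosable. The question, which comes from Yangyan Gu and Xuding Zhu, "Girth and $\lambda$-choosability of graphs", arXiv:2109.00776 (2021), asks whether this is the only obstruction.

*Let $\lambda,\lambda_1,\dots,\lambda_p$ be partitions of positive integers with $\lambda_i\not\le\lambda$ for $i=1,\dots,p$. Is there a graph that is $\lambda_i$-choosable for every $i$ but not $\lambda$-choosable?*

The mirror-image statement is known: if $\lambda\not\le\lambda_i$ for $i=1,\dots,p$, then for every positive integer $g$ there is a graph of girth at least $g$ that is $\lambda$-choosable but not $\lambda_i$-choosable for any $i$. In our question the single graph must be good for many partitions and bad for one.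

The answer is yes. We shall prove the following. Throughout, $\lambda=\{m_1,\dots,m_r\}$, $m=|\lambda|$ and $\lambda_i=\{k_{i,1},\dots,k_{i,q_i}\}$.

**Theorem 4.** If $\lambda_i\not\le\lambda$ for $i=1,\dots,p$, there is a graph $G_0$ having a $\lambda_i$-degenerate partition for every $i$ (hence $\lambda_i$-choosable for every $i$) which is not $\lambda$-choosable.

**Theorem 5.** For every partition $\lambda$ of $m$ with $r$ parts and every $g$, there is a graph $G_{\lambda,g}$ of girth at least $g$ that is not $\lambda$-choosable, but has a $\mu$-degenerate partition for every partition $\mu\not\le\lambda$. Consequently $G_{\lambda,g}$ is $\mu$-choosable if and only if $\mu\not\le\lambda$. In particular $G_{\lambda,g}$ is $m$-degenerate and $(r+1)$-colorable; both values are best possible, because every $(m-1)$-degenerate graph and every $r$-colorable graph is $\lambda$-choosable.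

**Theorem 6.** For a graph $G$ let $N(G)$ be the set of partitions $\mu$ for which $G$ is not $\mu$-choosable. For a set $\mathcal N$ of partitions and any $g$, the following are equivalent:

1. $\mathcal N=N(G)$ for some graph $G$;
2. $\mathcal N=N(G)$ for some graph $G$ of girth at least $g$;
3. $\mathcal N$ is finite and down-closed ($\lambda\in\mathcal N$ and $\mu\le\lambda$ imply $\mu\in\mathcal N$).

**Corollary 7.** Let $\mathcal A$ be any (possibly infinite) set of partitions and $\mathcal B$ a finite set of partitions. A graph that is $\mu$-choosable for all $\mu\in\mathcal A$ and not $\lambda$-choosable for all $\lambda\in\mathcal B$ (that is, for no $\lambda\in\mathcal B$) exists, and then one of girth at least $g$ exists for each $g$, if and only if $\mu\not\le\lambda$ for all $\mu\in\mathcal A$, $\lambda\in\mathcal B$.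

## Small $\lambda$ by hand: complete graphs and $K_{2,4}$

Let $\lambda=\{1^m\}$. By (1), $\mu\le\{1^m\}$ if and only if $|\mu|\le m$, since items of size $1$ can fill bins exactly. The complete graph $K_{m+1}$ is not $m$-colorable, and if $|\mu|\ge m+1$ it is $\mu$-choosable greedily. So $K_{m+1}$ answers the question for all $\mu\not\le\lambda$ at once. For $m=2$ a long odd cycle does too, with large girth.

Let $\lambda=\{2\}$. Here $\mu\not\le\lambda$ means that $|\mu|\ge3$ or $\mu$ has at least two parts. Take $K_{2,4}$, where $u,u'$ have lists $\{1,2\}$ and $\{3,4\}$, and the other four vertices have lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. Whatever colors $x,y$ are given to $u,u'$, the vertex with list $\{x,y\}$ is stuck. So $K_{2,4}$ is not $2$-choosable. It is $2$-degenerate, so it is $\mu$-choosable when $|\mu|\ge3$; it is bipartite, so when $\mu$ has at least two parts it can be colored by using $C_1$ on one side and $C_2$ on the other. Again one graph does everything.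

The first mixed case is $\lambda=\{1,2\}$. All partitions $\mu$ with $|\mu|\le3$ and at most two parts, namely $\{1\},\{2\},\{3\},\{1,1\},\{1,2\}$, are $\le\{1,2\}$. So $\mu\not\le\lambda$ means $|\mu|\ge4$ or at least three parts, which means $\{4\}\le\mu$ or $\{1,1,1\}\le\mu$. By Lemma 1, we need one graph that is $\{4\}$-choosable and $3$-colorable, and not $\{1,2\}$-choosable.

## Where disjoint unions and fixed blockers stop

A sensible first try is to find, for each $i$ separately, a graph $G_i$ that is $\lambda_i$-choosable and not $\lambda$-choosable, and to combine the $G_i$ by disjoint union. This cannot work. A disjoint union is $\mu$-choosable only if each component graph is: a bad $\mu$-assignment of one graph $H$ extends to the union, for instance by giving all other vertices the list of one fixed vertex of $H$. So if the union of the $G_i$ were $\lambda_i$-choosable for all $i$, each $G_i$ alone would already solve the problem. Concretely, for $\lambda=\{1,2\}$ we could use $K_4$ for $\lambda_1=\{4\}$: with all lists equal to $\{0,1,2\}$, $C_1=\{0\}$, $C_2=\{1,2\}$, it is not colorable. But $K_4$ is not $3$-colorable, so it ruins $\lambda_2=\{1,1,1\}$ in any union. We must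 build one graph with all the $\lambda_i$ in view.

The second try is to generalize $K_{2,4}$: force all colors of $L(v)$ to appear on neighbors of $v$. For each color class $C_j$ we could set aside a set $A_j$ of $m_j$ vertices meant to be colored from $C_j$, and attach a vertex $v$ whose list is the set of colors used. The trouble is exactly here: a vertex of $A_j$ has colors from every class $C_{j'}$ in its list, and nothing makes it use $C_j$.

This can be repaired by pigeonhole. Take $m$ vertices with pairwise disjoint lists. If, for each $j$, at most $m_j-1$ of them used colors in $C_j$, there would be at most $\sum_j(m_j-1)<m$ vertices. So for some $j$ at least $m_j$ of them use $C_j$. We do not know which $j$, nor which vertices and colors, so we attach a continuation for each possibility. In each continuation, class $j$ is blocked for all further vertices, and we repeat with the remaining classes. After $r$ rounds everything is blocked.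

What about the degenerate partitions? Each new vertex sees all the blocked sets of its branch, and we must put it in a part $V_a$ where it sees few of them. The simplest rule would let the part depend only on the round. That rule can fail. Take $\lambda=\{1,3\}$ and $\lambda_1=\{2,2\}$; there are rounds $0,1,2$, and by symmetry round $0$ goes into part $1$. If the first blocked set has size $3$, a round-$1$ vertex sees $3$ vertices in part $1$, where only $1$ is allowed, so round $1$ goes into part $2$. Now the round-$2$ vertex sees $(3,1)$ vertices in parts $(1,2)$ if the size-$3$ set came first, and $(1,3)$ if it came second. At most $1$ is allowed, so it must be in part $2$ in one case and in part $1$ in the other. No rule that depends on the round alone satisfies the counts.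

## Filling bins one item at a time

The remedy is to let the part depend on the whole history of the branch. For fixed $i$, regard the parts $V_a$ as bins with thresholds $k_{i,a}$. In each round we name a bin first (the part of the new vertices). Then an opponent picks an unused item $m_j$, namely the class that gets blocked, and the item lands in the bin that we named. We need, at every time, a bin still below its threshold. The next lemma says that there is always one, however the items were thrown; this is where $\lambda_i\not\le\lambda$ is used.

**Lemma 8.** Let $\lambda_i\not\le\lambda$, $J\subseteq[r]$ and $h:J\to[q_i]$. Then some $a\in[q_i]$ satisfies $\sum_{j\in J,\,h(j)=a}m_j\le k_{i,a}-1$.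

*Proof.* Otherwise $\sum_{j\in J,\,h(j)=a}m_j\ge k_{i,a}$ for all $a$. Extend $h$ to $[r]$ arbitrarily; the sums can only grow. By (1), $\lambda_i\le\lambda$, a contradiction. $\square$

For $\lambda=\{1,3\}$ and $\lambda_1=\{2,2\}$ we may name bin $1$, then bin $2$. The contents are then $(3,1)$, and we name bin $2$; or $(1,3)$, and we name bin $1$.

Since Lemma 8 never asks us to plan ahead, we can play this for all $i$ at once on the same graph, recording a vector of names.

## The graph of all histories

**Step 1: the states.** This step sets up a record of a possible history. We define states $\sigma$ of depth $0,1,\dots,r$ recursively. Each state has a set $B_\sigma$ of new vertices, disjoint for different states, with $|B_\sigma|=m$ if the depth is less than $r$ and $|B_\sigma|=1$ if the depth is $r$. It also has a label $x(\sigma)=(x_1(\sigma),\dots,x_p(\sigma))\in\prod_i[q_i]$.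

To each vertex $v$ we associate private colors $(v,j,\ell)$ with $j\in[r]$ and $1\le\ell\le m_j$. Let $C_j$ be the set of all colors with second coordinate $j$.

There is one state of depth $0$, the empty sequence. A state of depth $t$ is a sequence
$$\sigma=\big((S_1,\gamma_1,j_1),\dots,(S_t,\gamma_t,j_t)\big),$$
and $\sigma_s$ denotes its initial segment of length $s$, which is again a state. We require that $j_1,\dots,j_t\in[r]$ are distinct and that, for each $s$,

* $S_s\subseteq B_{\sigma_{s-1}}$ and $|S_s|=m_{j_s}$;
* $\gamma_s$ maps each $u\in S_s$ to one of its private colors $\gamma_s(u)=(u,j_s,\ell)\in C_{j_s}$.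

So $\sigma$ says: in round $s$, the vertices of $S_s$ used the colors $\gamma_s$ from class $C_{j_s}$. All sequences with these properties are states. There are finitely many, because the depth is at most $r$ and each state has finitely many extensions.

**Step 2: edges and lists.** This step makes the history block the later vertices. Let $\sigma$ be as above. Join every $v\in B_\sigma$ to every vertex of $S_1\cup\dots\cup S_t$, and to no other vertex in a set $B_\tau$ with $\tau$ of smaller or equal depth. For $v\in B_\sigma$ let
$$L(v)=\bigcup_{s=1}^t\gamma_s(S_s)\ \cup\ \{(v,j,\ell):\ j\notin\{j_1,\dots,j_t\},\ 1\le\ell\le m_j\}.\tag{2}$$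
Let $G_0$ be the resulting graph.

**Step 3: $L$ is a $\lambda$-assignment.** This step checks the list sizes, and it is the reason for private colors. Private colors of distinct vertices differ, so $\gamma_s$ is injective, and $\gamma_s(S_s)$ consists of exactly $m_{j_s}$ colors of $C_{j_s}$. Thus $|L(v)\cap C_j|=m_j$ when $j=j_s$ for some $s\le t$. For $j\notin\{j_1,\dots,j_t\}$ the set $L(v)\cap C_j$ consists of the $m_j$ private colors of $v$ in $C_j$. So $|L(v)\cap C_j|=m_j$ for all $v$ and $j$.

**Step 4: the labels.** This step names the bins. The label of $\sigma$ is chosen after those of $\sigma_0,\dots,\sigma_{t-1}$. For each $i$ apply Lemma 8 with $J=\{j_1,\dots,j_t\}$ and $h(j_s)=x_i(\sigma_{s-1})$, and choose $x_i(\sigma)=a$ with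
$$\sum_{s\le t:\ x_i(\sigma_{s-1})=a}m_{j_s}\le k_{i,a}-1.\tag{3}$$
Every $v\in B_\sigma$ gets the label $x(\sigma)$. Notice that the label is fixed before any extension of $\sigma$ is considered.

*Example.* For $\lambda=\{2\}$ the state of depth $0$ has two vertices. We have $S_1=B_{\sigma_0}$, and there are four choices of $\gamma_1$, so $G_0=K_{2,4}$ with the lists used above. For $\lambda=\{1,2\}$, with $m_1=1$ and $m_2=2$, depth $0$ has $3$ vertices. There are $3$ states of depth $1$ with $j_1=1$, and $3\cdot4=12$ with $j_1=2$, with $3$ vertices each. A state with $j_1=1$ has $3\cdot4=12$ extensions and a state with $j_1=2$ has $3$, so there are $36+36=72$ states of depth $2$. Hence $G_0$ has $3+45+72=120$ vertices. Depth is a proper $3$-coloring, and each vertex has at most $3$ earlier neighbors in the order by depth. So $G_0$ is $3$-colorable and $\{4\}$-choosable, and the next section shows that it is not $\{1,2\}$-choosable.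

## Proof of Theorem 4

**Step 1: $G_0$ has a $\lambda_i$-degenerate partition for each $i$.** This step reads the partition off the labels. Let $V_{i,a}$ be the set of vertices whose $i$-th label is $a$. Order $V(G_0)$ by the depth of the state, with ties broken arbitrarily. Vertices of the same depth are not adjacent, so the earlier neighbors of $v\in B_\sigma$ are exactly the vertices of $S_1\cup\dots\cup S_t$. The sets $S_s$ are disjoint, and the $m_{j_s}$ vertices of $S_s\subseteq B_{\sigma_{s-1}}$ have label $x(\sigma_{s-1})$. If $v\in V_{i,a}$, that is, $x_i(\sigma)=a$, then by (3) $v$ has at most $k_{i,a}-1$ earlier neighbors in $V_{i,a}$. So $G_0[V_{i,a}]$ is $(k_{i,a}-1)$-degenerate. By Lemma 2, $G_0$ is $\lambda_i$-choosable.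

**Step 2: $G_0$ is not $L$-colorable.** This step follows the history that a supposed coloring produces. Let $c$ be a proper $L$-coloring. We construct states $\sigma_0,\sigma_1,\dots,\sigma_r$, where $\sigma_0$ is the state of depth $0$, each state extends the previous one, and $\gamma_s=c|_{S_s}$ for all $s$.

Suppose that $\sigma_t=((S_s,\gamma_s,j_s))_{s\le t}$ is constructed, with $t<r$, and put $J=\{j_1,\dots,j_t\}$. Let $v\in B_{\sigma_t}$. It is adjacent to all of $S_1\cup\dots\cup S_t$, and on these vertices all colors of $\bigcup_s\gamma_s(S_s)$ appear, because $\gamma_s=c|_{S_s}$. By (2), $c(v)$ is a private color $(v,j,\ell)$ with $j\notin J$. Since $t<r$, at least one index lies outside $J$, so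
$$\sum_{j\notin J}(m_j-1)<\sum_{j\notin J}m_j\le m=|B_{\sigma_t}|.$$
Hence there is $j\notin J$ such that at least $m_j$ vertices of $B_{\sigma_t}$ have colors in $C_j$. Let $S_{t+1}$ consist of $m_j$ of them, and let $j_{t+1}=j$ and $\gamma_{t+1}=c|_{S_{t+1}}$. Each $u\in S_{t+1}$ is mapped to one of its private colors in $C_j$, so this is a state $\sigma_{t+1}$.

At $\sigma_r$ we have $\{j_1,\dots,j_r\}=[r]$. The vertex $v\in B_{\sigma_r}$ has $L(v)=\bigcup_{s\le r}\gamma_s(S_s)$ by (2), and every color of $L(v)$ appears on a neighbor of $v$. This contradicts $c(v)\in L(v)$. Since $L$ is a $\lambda$-assignment, $G_0$ is not $\lambda$-choosable. $\blacksquare$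

This answers the question: yes. The condition is also necessary, by Lemma 1.

## Random sparse lifts that respect an order

To reach large girth we replace each vertex of $G_0$ by a large independent set and place few edges. The degenerate partitions survive if each vertex has at most one neighbor in each earlier set. So instead of random edges we let each vertex choose one random neighbor in each set where it should have one.

**Lemma 9.** Let $G_0$ be a graph with vertex order $v_1,\dots,v_n$, and let $L_0$ be a $k$-assignment such that $G_0$ is not $L_0$-colorable. For every $g$ there are a graph $G$ of girth at least $g$ and a map $\varphi:V(G)\to V(G_0)$ such that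

(a) $\varphi$ maps edges to edges;

(b) if $v_h$ precedes $\varphi(w)$, then $w$ has at most one neighbor in $\varphi^{-1}(v_h)$;

(c) $G$ is not $(L_0\circ\varphi)$-colorable.

*Proof.* We may assume $g\ge4$.

**Step 1: the constants.** This step fixes the densities we can afford to lose. Let $I_i=\{h<i:\ v_hv_i\in E(G_0)\}$. For $i=1,\dots,n$ in turn put
$$\delta_i=\prod_{h\in I_i}\varepsilon_h\ \ (\text{equal to }1\text{ if }I_i=\emptyset),\qquad \varepsilon_i=\frac{\delta_i}{4k},$$
and choose an integer $K_i\ge1$ with
$$\frac{\delta_iK_i}{8}\ge1+\sum_{h\in I_i}K_h.\tag{4}$$

**Step 2: the random graph.** Let $N$ be a large integer and let $V_1,\dots,V_n$ be disjoint sets with $|V_i|=K_iN$. For each $i$, $w\in V_i$ and $h\in I_i$ choose $f_h(w)\in V_h$ uniformly at random, all choices independent. Let $G^*$ have all the edges $wf_h(w)$, and let $\varphi(V_i)=\{v_i\}$.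

**Step 3: large sets are hit.** This step provides what replaces the edges of $G_0$. Let $E$ be the event that for each $i$ and all $B_h\subseteq V_h$ with $|B_h|\ge\varepsilon_h|V_h|$ $(h\in I_i)$, at least $\frac{\delta_i}2|V_i|$ vertices $w\in V_i$ satisfy $f_h(w)\in B_h$ for all $h\in I_i$.

Fix $i$ and the sets $B_h$. The vertices $w\in V_i$ satisfy this condition independently, each with the same probability $p=\prod_{h\in I_i}|B_h|/|V_h|\ge\delta_i$. Chernoff's bound says $P(\mathrm{Bin}(n',p)<pn'/2)\le e^{-pn'/8}$. With $n'=K_iN$ and $p\ge\delta_i$, the probability that fewer than $\delta_in'/2\le pn'/2$ vertices qualify is at most $e^{-pn'/8}\le e^{-\delta_iK_iN/8}$. There are at most $2^{\sum_{h\in I_i}K_hN}$ choices of the sets $B_h$. By the union bound and (4),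
$$P(\overline E)\le\sum_{i=1}^n2^{\sum_{h\in I_i}K_hN}e^{-\delta_iK_iN/8}\le\sum_{i=1}^n e^{\sum_{h\in I_i}K_hN}\,e^{-N-\sum_{h\in I_i}K_hN}=ne^{-N}<\tfrac12$$
for large $N$.

**Step 4: few short cycles.** Consider a potential cycle of length $\ell$, that is, a cycle on the vertex set $V_1\cup\dots\cup V_n$. If one of its edges is an edge of $G^*$, then it joins some $w\in V_i$ to some $w'\in V_h$ with $h\in I_i$, and it is present exactly when $f_h(w)=w'$, which has probability $1/(K_hN)\le1/N$. The $\ell$ edges thus correspond to $\ell$ different events. Two events $f_h(w)=w'$ and $f_h(w)=w''$ about the same variable are incompatible; if no two concern the same variable, all $\ell$ are independent. So the cycle is present with probability at most $N^{-\ell}$. There are at most $(\sum_iK_iN)^\ell$ sequences of $\ell$ vertices, and each cycle of length $\ell$ is described by $2\ell\ge6$ of them. Hence the expected number of cycles of length less than $g$ is at most $M/6$, where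
$$M:=\sum_{\ell=3}^{g-1}\Big(\sum_iK_i\Big)^\ell>0$$
does not depend on $N$. By Markov's inequality, there are more than $2M$ such cycles with probability at most $\frac1{12}$.

**Step 5: the graph $G$.** Since $\frac12+\frac1{12}<1$, for large $N$ there is an outcome with $E$ and with at most $2M$ short cycles. Take $N$ so large that also $2M\le\frac{\delta_i}4K_iN$ for all $i$. Let $Z$ contain one vertex of each cycle of length less than $g$, so $|Z|\le2M$, and let $G=G^*-Z$, with $\varphi$ restricted to $V(G)$. Every cycle of $G$ is a cycle of $G^*$ that avoids $Z$, so $G$ has girth at least $g$. Every edge has the form $wf_h(w)$ with $w\in V_i$ and $h\in I_i$, so its image is the edge $v_iv_h$; this is (a). For $w\in V_i$ and $h<i$, edges between $w$ and $V_h$ can only come from the choice of $w$, because vertices of $V_h$ choose neighbors in sets $V_{h'}$ with $h'<h$. So $w$ has at most the one neighbor $f_h(w)$ in $V_h$, and only if $h\in I_i$; this is (b).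

**Step 6: a coloring of $G$ would give one of $G_0$.** This step proves (c). Suppose $c$ is an $(L_0\circ\varphi)$-coloring of $G$. For $i=1,\dots,n$ in turn we define $B_i\subseteq V_i\setminus Z$ with $|B_i|\ge\varepsilon_i|V_i|$ and a color $c_0(v_i)\in L_0(v_i)$ such that $c\equiv c_0(v_i)$ on $B_i$. Given these for all $h<i$, let
$$W=\{w\in V_i\setminus Z:\ f_h(w)\in B_h\text{ for all }h\in I_i\}.$$
By $E$ we have $|W|\ge\frac{\delta_i}2|V_i|-2M\ge\frac{\delta_i}4|V_i|$. All vertices of $W$ have the list $L_0(v_i)$ of size $k$, so some color of $L_0(v_i)$ is used on a set $B_i\subseteq W$ with $|B_i|\ge|W|/k\ge\varepsilon_i|V_i|$. Call this color $c_0(v_i)$. Now let $h\in I_i$, and let $w$ be a vertex of the nonempty set $B_i$. Then $f_h(w)\in B_h\subseteq V_h\setminus Z$, so $wf_h(w)$ is an edge of $G$, and $c_0(v_i)=c(w)\ne c(f_h(w))=c_0(v_h)$. Thus $c_0$ is a proper $L_0$-coloring of $G_0$, a contradiction. $\square$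

## Proof of Theorem 5

**Step 1: finitely many minimal requirements.** Theorem 4 handles finitely many partitions, so we reduce to a finite family. Let $\mathcal M$ consist of $\{m+1\}$, of $\{1^{r+1}\}$, and of all $\mu\not\le\lambda$ with $|\mu|\le m$ and at most $r$ parts. This set is finite. No member is $\le\lambda$: we have $m+1>|\lambda|$, and $\lambda$, with only $r$ parts, refines no partition with $r+1$ parts; the other members qualify by definition.

Every $\mu\not\le\lambda$ satisfies $\mu'\le\mu$ for some $\mu'\in\mathcal M$:

* if $|\mu|\ge m+1$, then $\{m+1\}\le\mu$, since all parts of $\mu$ can go into one bin;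
* if $\mu$ has at least $r+1$ parts, group them into $r+1$ nonempty groups to get $\{1^{r+1}\}\le\mu$;
* otherwise $\mu\in\mathcal M$, and $\mu\le\mu$.

*Example.* For $\lambda=\{1,3\}$ we get $\mathcal M=\{\{5\},\{1,1,1\},\{2,2\}\}$: of the partitions $\mu$ with $|\mu|\le4$ and at most two parts, only $\{2,2\}$ is not $\le\{1,3\}$.

**Step 2: the graph.** Apply Theorem 4 to the family $\mathcal M$ to get $G_0$ with its non-colorable $\lambda$-assignment $L$ from (2), and order $V(G_0)$ by depth with ties broken in some fixed way. Apply Lemma 9 with this order, $L_0=L$ and $k=m$, to get $G=G_{\lambda,g}$ and $\varphi$. The assignment $L\circ\varphi$ is a $\lambda$-assignment, with the same sets $C_j$ (restricted to the colors used). By (c), $G$ is not $\lambda$-choosable.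

**Step 3: the partitions lift.** For $\lambda_i\in\mathcal M$ take the parts $\varphi^{-1}(V_{i,a})$, where $V_{i,a}$ is the set of vertices of $G_0$ whose $i$-th label is $a$. Order $V(G)$ according to the order of the images; vertices with the same image are not adjacent, by (a). Let $w\in\varphi^{-1}(V_{i,a})$. Each earlier neighbor of $w$ in $\varphi^{-1}(V_{i,a})$ is mapped by (a) to an earlier neighbor of $\varphi(w)$ in $V_{i,a}$, and by (b) two different ones have different images. So $w$ has at most $k_{i,a}-1$ of them. Hence $G$ has a $\mu'$-degenerate partition for every $\mu'\in\mathcal M$.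

**Step 4: all $\mu$.** If $\mu\not\le\lambda$, choose $\mu'\in\mathcal M$ with $\mu'\le\mu$. By Lemma 3, $G$ has a $\mu$-degenerate partition, and by Lemma 2 it is $\mu$-choosable. If $\mu\le\lambda$, then $G$ is not $\mu$-choosable, by Lemma 1, since it is not $\lambda$-choosable.

**Step 5: the two parameters.** The partitions for $\{m+1\}$ and $\{1^{r+1}\}$ show that $G$ is $m$-degenerate and $(r+1)$-colorable. An $(m-1)$-degenerate graph is $m$-choosable, hence $\lambda$-choosable because a $\lambda$-assignment is an $m$-assignment. An $r$-colorable graph is $\lambda$-choosable by coloring the $j$-th color class from $L(v)\cap C_j$. So neither value can be lowered. $\blacksquare$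

## Which sets of partitions occur: Theorem 6 and Corollary 7

We first note that a disjoint union is $\mu$-choosable if and only if each component graph is. If each one is, restrict a $\mu$-assignment of the union to the component graphs and color them one by one; each restriction is a $\mu$-assignment. If one of them is not, its bad $\mu$-assignment extends to the union by giving all other vertices one of its lists, which has the correct number of colors from each $C_a$.

*Proof of Theorem 6.* (2)$\Rightarrow$(1) is trivial.

(1)$\Rightarrow$(3). If $|\mu|\ge|V(G)|$, then lists are larger than all degrees, so $G$ is $\mu$-choosable greedily. Hence $N(G)$ contains only partitions with $|\mu|<|V(G)|$ and is finite. If $\lambda\in N(G)$ and $\mu\le\lambda$, then $G$ is not $\mu$-choosable by Lemma 1, so $\mu\in N(G)$.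

(3)$\Rightarrow$(2). If $\mathcal N=\emptyset$, take $G=K_1$. Otherwise let $G$ be the disjoint union of the graphs $G_{\lambda,g}$ of Theorem 5 with $\lambda\in\mathcal N$; it is finite because $\mathcal N$ is, and it has girth at least $g$. If $\mu\in\mathcal N$, then $G_{\mu,g}$ is not $\mu$-choosable, so $\mu\in N(G)$. If $\mu\notin\mathcal N$, then $\mu\not\le\lambda$ for all $\lambda\in\mathcal N$ by down-closure. So all $G_{\lambda,g}$ are $\mu$-choosable by Theorem 5, and $\mu\notin N(G)$. $\blacksquare$

*Proof of Corollary 7.* If $\mu\le\lambda$ for some $\mu\in\mathcal A$ and $\lambda\in\mathcal B$, then by Lemma 1 a $\mu$-choosable graph is $\lambda$-choosable, so no such graph exists. Conversely, suppose $\mu\not\le\lambda$ for all $\mu\in\mathcal A$ and $\lambda\in\mathcal B$. Take the disjoint union of the graphs $G_{\lambda,g}$ over $\lambda\in\mathcal B$, or $K_1$ if $\mathcal B=\emptyset$. It has girth at least $g$. By Theorem 5 it is $\mu$-choosable for every $\mu\in\mathcal A$ and not $\lambda$-choosable for any $\lambda\in\mathcal B$. The set $\mathcal A$ may be infinite, since each $G_{\lambda,g}$ serves all $\mu\not\le\lambda$ at once. $\blacksquare$
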